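# A right $f$-injective ring that is not right FP-injective

## 1. A four-dimensional algebra and two maps that do not extend

Fix a field $k$ and let
$$A=k\oplus k\alpha_1\oplus k\alpha_2\oplus k\gamma ,$$
where the product of any two of the elements $\alpha_1,\alpha_2,\gamma$ is zero. So $A$ is commutative, $\mathfrak m=k\alpha_1\oplus k\alpha_2\oplus k\gamma$ satisfies $\mathfrak m^2=0$, and $\lambda+\mu$ (with $\lambda\in k$, $\mu\in\mathfrak m$) is a unit exactly when $\lambda\ne0$.

*A map on a submodule of $A^2$.* Let $a=\binom{\alpha_1}{\alpha_2}\in A^2$. If $ax=0$, then $x\in\mathfrak m$, hence $\gamma x=0$. So $ax\mapsto\gamma x$ is a well-defined homomorphism $aA\to A$. An extension to $A^2$ would have the form $\binom{s}{t}\mapsto c_1s+c_2t$, so we would need $\gamma=c_1\alpha_1+c_2\alpha_2$. But $A\alpha_1+A\alpha_2=k\alpha_1+k\alpha_2$ does not contain $\gamma$. The map does not extend.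

*Two maps on ideals of $A$.* For the same reasons $\alpha_1x\mapsto\gamma x$ and $\alpha_2x\mapsto\gamma x$ are well-defined maps $\alpha_1A\to A$, $\alpha_2A\to A$, and they do not extend to $A$. So $A$ already fails on ideals, and the failure on $A^2$ is no surprise.

There are two ways to cure the map $\alpha_2\mapsto\gamma$ by passing to a larger ring: add an element $c$ with $c\alpha_2=\gamma$, so that the map extends, or add an element $x$ with $\alpha_2x=0\neq\gamma x$, so that the map no longer exists. We try the second cure by hand.

Let $U$ have basis $e,u_0,u_1,u_2$. Let $\alpha_{1,U}$ send $u_0\mapsto u_1$, let $\gamma_U$ send $u_0\mapsto u_2$, let $\xi$ send $e\mapsto u_0$ (each kills the other basis vectors), and let $\alpha_{2,U}=0$. In $\operatorname{End}_k(U)\times A$ put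
$$a_1=(\alpha_{1,U},\alpha_1),\quad a_2=(0,\alpha_2),\quad b=(\gamma_U,\gamma),\quad x=(\xi,0).$$
The only nonzero products of two of these are $a_1x=(e\mapsto u_1,\,0)$ and $bx=(e\mapsto u_2,\,0)$, and all products of three vanish. So $1,a_1,a_2,b,x,a_1x,bx$ is a basis of a ring $B$. In $B$:

* $a_2x=0$ and $bx\neq0$, so the map $a_2\mapsto b$ is gone;
* the map $\binom{a_1}{a_2}\mapsto b$ is still well defined. Indeed, let $z\in B$ have coefficient $\lambda$ at $1$ and $s$ at $x$. Then $a_2z=\lambda a_2$, so $a_2z=0$ forces $\lambda=0$. Next $a_1z=s\,a_1x$, so $a_1z=0$ forces $s=0$, and then $bz=\lambda b+s\,bx=0$;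
* that map still does not extend: $b=c_1a_1+c_2a_2$ would give $\gamma\in k\alpha_1+k\alpha_2$ in the second component.

So one failure on an ideal has been cured, and the failure on $B^2$ has survived. (The map $a_1\mapsto b$ on $a_1B$ is still there and still does not extend, since $a_1z=\lambda a_1+s\,a_1x=0$ forces $\lambda=s=0$.) Can we cure *every* failure on finitely generated right ideals and keep the failure on the square of the ring?

## 2. Extension problems as linear systems

Throughout, $R$ is an associative ring with $1$. Right $R$-modules are left $R^{\rm op}$-modules, and $\operatorname{Ext}^1_{R^{\rm op}}$ is Ext of right modules.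

**Definition.** $R$ is *right $f$-injective* if every homomorphism $I\to R_R$ from a finitely generated right ideal $I$ extends to $R_R\to R_R$. Equivalently, $\operatorname{Ext}^1_{R^{\rm op}}(R/I,R_R)=0$ for every finitely generated right ideal $I$.

**Definition.** $R$ is *right FP-injective* (right absolutely pure) if $\operatorname{Ext}^1_{R^{\rm op}}(F,R_R)=0$ for every finitely presented right module $F$. Equivalently, every homomorphism from a finitely generated submodule of some $R^m$ into $R_R$ extends to $R^m$.

Both equivalences come from one exact sequence. If $N\subseteq R^m$ is a submodule, then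
$$\operatorname{Hom}(R^m,R)\to\operatorname{Hom}(N,R)\to\operatorname{Ext}^1_{R^{\rm op}}(R^m/N,R)\to\operatorname{Ext}^1_{R^{\rm op}}(R^m,R)=0,$$
so the Ext group vanishes iff every map $N\to R$ extends; and the finitely presented modules are, up to isomorphism, the quotients $R^m/N$ with $N$ finitely generated.

Every right FP-injective ring is right $f$-injective. The converse was raised as an open question by Shen (2011); the problem is taken from Rafael Parra and Marco A. Pérez, "$n$-Absolutely pure and $n$-flat modules, revisited", arXiv:2607.22482 (2026).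

We translate into matrices. Write $X^{p\times n}$ for the $p\times n$ matrices with entries in $X$, where $p=0$ or $n=0$ is allowed. Elements of $R^m$ are columns, so a homomorphism $R^m\to R_R$ is left multiplication by a row $c\in R^{1\times m}$.

**Lemma 1.** Fix $m\ge1$. Every homomorphism from a finitely generated submodule of $R^m$ to $R_R$ extends to $R^m$ if and only if, for all $n$, all $H\in R^{m\times n}$ and all $\beta\in R^{1\times n}$,
$$\beta\notin R^{1\times m}H\ \Longrightarrow\ \text{there is }x\in R^{n\times1}\text{ with }Hx=0\text{ and }\beta x\neq0. \tag{1}$$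

*Proof.* A finitely generated submodule is $\sum_jh_jR$ with $h_1,\dots,h_n$ the columns of a matrix $H\in R^{m\times n}$. The assignment $h_j\mapsto\beta_j$ defines a homomorphism iff every relation $\sum_j h_jx_j=0$ gives $\sum_j\beta_jx_j=0$, that is, iff $Hx=0$ implies $\beta x=0$. It extends to $R^m$ iff there is a row $c$ with $ch_j=\beta_j$ for all $j$, that is, iff $\beta=cH$. So "every homomorphism extends" says: if $Hx=0$ implies $\beta x=0$ for all $x$, then $\beta\in R^{1\times m}H$. This is the contrapositive of (1). $\square$

For $m=1$, (1) is right $f$-injectivity. For all $m$ together, it is right FP-injectivity. Condition (1) for some $m\geq1$ implies right $f$-injectivity: embed a right ideal in the first coordinate of $R^m$, extend, restrict.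

*Example.* The algebra $A$ of Section 1 has neither property. The algebra $D=k[\varepsilon]/(\varepsilon^2)$ has both. Each element of $D$ is $0$, a unit, or a unit times $\varepsilon$, so row and column operations bring any $H$ to a diagonal form $vHg$ with diagonal entries $1,\dots,1,\varepsilon,\dots,\varepsilon$ followed by zeros; replacing $(H,\beta)$ by $(vHg,\beta g)$ does not affect (1). Suppose $Hx=0$ implies $\beta x=0$. Testing the unit column of each zero column of $H$, we find that $\beta$ is $0$ there. Testing $\varepsilon$ times the unit column in a column with entry $\varepsilon$, we find $\beta_j\varepsilon=0$, so $\beta_j\in D\varepsilon$. Hence $\beta\in D^{1\times m}H$.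

Recall that a ring is *local* if its non-units form an ideal (then the Jacobson radical), and an ideal is *nil* if all its elements are nilpotent. If a $k$-algebra has the form $k\oplus J$ with $J$ a nil ideal, then $\lambda+j$ is a unit iff $\lambda\ne0$, so the algebra is local with radical $J$ and residue field $k$.

**Theorem 2.** For every field $k$ and every $m\ge1$ there is a local $k$-algebra $R$ (with nil radical and residue field $k$) such that

(i) every homomorphism from a finitely generated submodule of $R^m$ to $R_R$ extends to $R^m$;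

(ii) some homomorphism from a *cyclic* submodule of $R^{m+1}$ to $R_R$ does not extend to $R^{m+1}$.

For $m=1$ the ring $R$ is right $f$-injective by (i). By (ii) there are $a_1,a_2\in R$ with $\operatorname{Ext}^1_{R^{\rm op}}\big(R^2/\binom{a_1}{a_2}R,\,R\big)\ne0$, so $R$ is not right FP-injective. Thus not every right $f$-injective ring is right FP-injective. The reader may keep $m=1$ in mind all through the proof.

## 3. Peeling off one row, and the right ideal $a_2\operatorname{ann}(a_1)$

Before building a counterexample, let us try to prove the opposite. Let $R$ be right $f$-injective, and take the smallest problem with two rows: $a_1,a_2,b\in R$ such that $a_1x=a_2x=0$ implies $bx=0$. We want $c_1,c_2$ with $b=c_1a_1+c_2a_2$.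

Put $\operatorname{ann}(a_1)=\{x\in R:a_1x=0\}$, a right ideal. On the right ideal $a_2\operatorname{ann}(a_1)$ the map $a_2x\mapsto bx$ is well defined: if $a_1x=0$ and $a_2x=0$, then $bx=0$. Suppose this map extends to $R$. Then there is $c_2$ with $bx=c_2a_2x$ for all $x\in\operatorname{ann}(a_1)$. So $b-c_2a_2$ kills $\operatorname{ann}(a_1)$, the map $a_1x\mapsto(b-c_2a_2)x$ is well defined on $a_1R$, and $f$-injectivity gives $c_1$ with $b-c_2a_2=c_1a_1$. We would be done.

The argument stops at one point: to extend the first map we need $a_2\operatorname{ann}(a_1)$ to be *finitely generated*, and nothing gives that. When finite generation is available, the idea works in full.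

Recall that $R$ is *right coherent* if every finitely generated right ideal is finitely presented; then every finitely generated submodule of a finitely presented right module is finitely presented. (Example: every right Noetherian ring.)

**Proposition 3.** If $R$ is right coherent and right $f$-injective, then $R$ is right FP-injective.

*Proof.* We show $\operatorname{Ext}^1_{R^{\rm op}}(M,R)=0$ for finitely presented $M=\sum_{i\le s}x_iR$ by induction on $s$. For $s=0$, $M=0$. Let $s\ge1$. By coherence $x_1R\cong R/I$ is finitely presented, so $I$ is finitely generated and $\operatorname{Ext}^1_{R^{\rm op}}(R/I,R)=0$. Also $M/x_1R$ is finitely presented with $s-1$ generators, so $\operatorname{Ext}^1_{R^{\rm op}}(M/x_1R,R)=0$ by induction. Exactness of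
$$\operatorname{Ext}^1_{R^{\rm op}}(M/x_1R,R)\to\operatorname{Ext}^1_{R^{\rm op}}(M,R)\to\operatorname{Ext}^1_{R^{\rm op}}(R/I,R)=0$$
gives the claim. $\square$

So a counterexample cannot be right Noetherian, and in particular cannot be finite-dimensional. The hand-made repairs of Section 1 must be repeated infinitely often.

## 4. Adjoining annihilators inside full endomorphism rings

Fix $k$ and $m$, and from now on let
$$A=k\oplus\mathfrak m,\qquad \mathfrak m=k\alpha_1\oplus\dots\oplus k\alpha_{m+1}\oplus k\gamma,\qquad \mathfrak m^2=0 .$$

As in Section 1, the rings consist of pairs: an operator on a space $U$, and an element of $A$. The component in $A$ certifies that $b$ is not in $\sum Ra_i$. The operators provide room for new annihilators.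

*What a repair looks like.* Let $F$ be such a ring, $H\in F^{m\times n}$ and $\beta\in F^{1\times n}\setminus F^{1\times m}H$. We want $x_1,\dots,x_n$ in a larger ring with $Hx=0\ne\beta x$. Form the left module $N(H)=F^{1\times n}/F^{1\times m}H$, and let $\bar e_j$ be the class of the $j$-th unit row. Let $F$ act on a space that contains both $F$ and $N(H)$, and let $\xi_j$ be a linear operator that sends $1\in F$ to $\bar e_j$ and kills a complement of $k\cdot1$. Then $\sum_j\rho_j\xi_j$ sends $1$ to $\sum_j\rho_j\bar e_j=\bar\rho$. So this operator is $0$ exactly when $\rho\in F^{1\times m}H$. It vanishes when $\rho$ is a row of $H$, and it is nonzero when $\rho=\beta$.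

*What can go wrong.* If the new space contains a vector $u$ with $a_iu=0$ for all $i$ and $bu\ne0$, then an operator with image $ku$ is killed by all $a_i$ on the left and not by $b$. It destroys the failure on $R^{m+1}$ that we want to keep. So each space must satisfy
$$a_1u=\dots=a_{m+1}u=0\ \Longrightarrow\ bu=0 , \tag{2}$$
and for $N(H)$ this reads: if $a_iy\in F^{1\times m}H$ for all $i$, then $by\in F^{1\times m}H$. This statement about $m+1$ elements $a_i$ and $m$ rows of $H$ is the heart of the matter. First we see it for $F=A$.

**Lemma 4.** Let $0\le p\le m$, $n\ge0$, $H\in A^{p\times n}$, $y\in A^{1\times n}$. If $\alpha_iy\in A^{1\times p}H$ for $1\le i\le m+1$, then $\gamma y\in A^{1\times p}H$.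

*Proof.* Induction on $p$. If all entries of $y$ are in $\mathfrak m$ (in particular if $n=0$), then $\gamma y=0$. Otherwise $y$ has a unit entry, and invertible column operations, applied to $y$ and $H$ together, make $y=(1,0,\dots,0)$. Write $\alpha_iy=c_iH$ and let $h$ be the first column of $H$, so $\alpha_i=c_ih$. If $h$ had all entries in $\mathfrak m$ (in particular if $p=0$), then $\mathfrak m^2=0$ would make each $c_ih$ a $k$-combination of the $p$ entries of $h$, and the $m+1$ independent elements $\alpha_i$ would lie in a space of dimension at most $p\le m$. So $h$ has a unit entry, and row operations on $H$ make $h=(1,0,\dots,0)^T$, $H=\begin{pmatrix}1&h'\\0&H'\end{pmatrix}$. With $c_i=(c_{i1},c_i')$ the equation $\alpha_iy=c_iH$ says $c_{i1}=\alpha_i$ and $\alpha_ih'=-c_i'H'$. By induction $\gamma h'=d'H'$ for some $d'$, and then $(\gamma,-d')H=(\gamma,\gamma h'-d'H')=(\gamma,0)=\gamma y$. $\square$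

With $p=m+1$ the lemma is false: take $y=1$ and $H=(\alpha_1,\dots,\alpha_{m+1})^T$.

**A rehearsal without locality.** If we do not ask for a local ring, we can finish at once. Call $U$ *weakly admissible* if it carries operators $\alpha_{i,U}$, $\gamma_U$ such that $\alpha_{i,U}u=0$ for all $i$ implies $\gamma_Uu=0$. Put $G(U)=\operatorname{End}_k(U)\times A$, $a_i=(\alpha_{i,U},\alpha_i)$, $b=(\gamma_U,\gamma)$, and write $f=(f^U,f^A)$. Suppose $H\in G(U)^{p\times n}$ with $p\le m$ and $a_iy=c_iH$ for all $i$. In the $A$-component, $\gamma y^A\in A^{1\times p}H^A$ by Lemma 4. In the $U$-component, $H^Uu=0$ implies $\alpha_{i,U}y^Uu=0$ for all $i$, hence $\gamma_Uy^Uu=0$. So the linear map $\gamma_Uy^U:U^n\to U$ vanishes on $\ker H^U$, and therefore $\gamma_Uy^U=d^UH^U$ for some linear $d^U:U^p\to U$. Together: $by\in G(U)^{1\times p}H$.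

Hence (2) holds for all modules $N(H)$, for $G(U)$ itself ($p=0$, $n=1$), and for $U$. So $U'=U\oplus G(U)\oplus\bigoplus_{n,H}N(H)$ is weakly admissible, $f\mapsto(\text{action of }f\text{ on }U',f^A)$ is an injective unital homomorphism $G(U)\to G(U')$ that respects $a_i$, $b$ and the $A$-components, and the elements $x_j=(\xi_j,0)\in G(U')$ repair every $(H,\beta)$ over $G(U)$ at once. Start from $U=0$, iterate, and take the union $R$. Each $(H,\beta)$ over $R$ lives at a finite stage, so (1) holds for $m$. If $a_ix=0$ for all $i$, then $bx=0$ by the case $p=0$. And $b=\sum r_ia_i$ is impossible, as its $A$-component would put $\gamma$ in $\sum k\alpha_i$.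

This ring has properties (i) and (ii), and for $m=1$ it already answers the question. But it is far from local: it contains the idempotents $(\operatorname{id}_U,0)$, which are neither $0$ nor $1$ when $U\ne0$. Theorem 2 asks for more.

## 5. Where locality breaks the weak condition

To stay local we want only pairs $(\lambda+t,\lambda+\mu)$ with the same scalar $\lambda$ in both components, $\mu\in\mathfrak m$, and $t$ in a nilpotent algebra of operators. The natural choice: give $U$ a finite decreasing filtration $U=U_0\supseteq U_1\supseteq\cdots$ and let $t$ raise the degree by one, $tU_s\subseteq U_{s+1}$. The rehearsal then stops at the choice of $d^U$: it was an arbitrary linear map, and now it has to have entries of the form $\lambda+t$. Here is a case ($m=1$) where no such choice exists.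

*Example.* Let $U$ have basis $w,w_1,v,v'$, with $U_0=U$, $U_1=\langle w_1,v,v'\rangle$, $U_2=\langle v,v'\rangle$, $U_3=0$. Let $\alpha_{1,U}$ send $w_1\mapsto v$, let $\gamma_U$ send $w_1\mapsto v'$ (other basis vectors to $0$), and $\alpha_{2,U}=0$. All raise degree by one, and $U$ is weakly admissible: if $u$ has $w_1$-coefficient $c$, then $\alpha_{1,U}u=cv$ and $\gamma_Uu=cv'$. Take $h=(h^U,0)$ with $h^U:w\mapsto v$ and $y=(y^U,0)$ with $y^U:w\mapsto w_1$ (other basis vectors to $0$). Then $a_1y=h$ and $a_2y=0$, so $a_1y$ and $a_2y$ lie in $Fh$, where $F$ is the ring of all pairs $(\lambda+t,\lambda+\mu)$. But $by=(w\mapsto v',\,0)$, while $(\lambda+t)h^U$ sends $w$ to $\lambda v+tv=\lambda v$, since $tv\in U_3=0$. So $by\notin Fh$, and (2) fails for $N(h)=F/Fh$.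

What went wrong: $d$ should send $hw=v\in U_2$ to $\gamma_Uyw=v'$, and $v'$ is no deeper in the filtration than $v$. In general $d$ has to send $Hu$ to $\gamma_Uyu$, and if $Hu$ has degree $t$, we want $\gamma_Uyu$ in degree $t+1$. What we know is $\alpha_{i,U}yu=c_iHu$, which has degree $t$. So we should demand
$$\alpha_{i,U}u\in U_r\ \text{ for all } i\ \Longrightarrow\ \gamma_Uu\in U_{r+1}.$$
In words: *$\gamma$ goes one degree deeper than the shallowest of the $\alpha_i$.* To keep this going, the modules $N(H)$, filtered by the images of the degree-$r$ parts, must satisfy the same condition. So we must control $by$ modulo $F^{1\times m}H$ when $a_iy$ is in $F^{1\times m}H$ only up to an error of degree $r$. Then two filtrations of $U^n$ compete, the degree of $u$ and the degree of $Hu$, and we need decompositions adapted to both.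

## 6. Filtered spaces, admissible systems and the ring $F(U)$

For $A$ we set $A_1=\mathfrak m$, $A_2=k\gamma$, $A_r=0$ for $r\ge3$. Since $\mathfrak m^2=0$, $A_rA_s\subseteq A_{r+s}$ for $r,s\ge1$.

**Definition (filtered space).** A $k$-space $U$ with a decreasing chain of subspaces $U_r$ ($r\in\mathbb Z$) such that $U_r=U$ for $r\le0$ and, for some $\ell\ge1$, $U_r=0$ for $r\ge\ell$. Put
$$E_r(U)=\{t\in\operatorname{End}_k(U):tU_s\subseteq U_{s+r}\text{ for all }s\}.$$

Clearly $E_rE_s\subseteq E_{r+s}$ and $E_{r+1}\subseteq E_r$. If $r\ge\ell$ and $t\in E_r(U)$, then $tU=tU_0\subseteq U_r=0$, so $E_r(U)=0$.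

**Definition (admissible system).** A filtered space $U$ with operators $\alpha_{1,U},\dots,\alpha_{m+1,U}\in E_1(U)$ and $\gamma_U\in\operatorname{End}_k(U)$ such that for all $u\in U$, $r\in\mathbb Z$:
$$\alpha_{i,U}u\in U_r\ (1\le i\le m+1)\ \Longrightarrow\ \gamma_Uu\in U_{r+1}. \tag{3}$$

If $u\in U_s$, then $\alpha_{i,U}u\in U_{s+1}$ for all $i$, so $\gamma_Uu\in U_{s+2}$. Thus $\gamma_U\in E_2(U)$.

*Example.* $U=0$ is admissible. For $m=1$, the space of Section 1 is admissible if we give $e,u_0,u_1,u_2$ the degrees $0,1,2,3$, that is, $U_1=\langle u_0,u_1,u_2\rangle$, $U_2=\langle u_1,u_2\rangle$, $U_3=\langle u_2\rangle$, $U_4=0$. Indeed $\alpha_{1,U}$ (which sends $u_0\mapsto u_1$) and $\alpha_{2,U}=0$ lie in $E_1(U)$. If $u$ has $u_0$-coefficient $c\neq0$, then $\alpha_{1,U}u=cu_1\in U_r$ only for $r\le2$, and $\gamma_Uu=cu_2\in U_3$. If $c=0$, then $\gamma_Uu=0$. The operator $\xi:e\mapsto u_0$ lies in $E_1(U)$. The space in Section 5 is not admissible: there $\alpha_{i,U}w_1\in U_2$ for both $i$, but $\gamma_Uw_1=v'\notin U_3$.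

**Definition (the ring $F(U)$).** For admissible $U$,
$$F=F(U)=\{(\lambda+t,\lambda+\mu):\lambda\in k,\ t\in E_1(U),\ \mu\in\mathfrak m\}\subseteq\operatorname{End}_k(U)\times A .$$
Write $f=(f^U,f^A)$ for $f\in F$, and similarly for matrices. Put $F_r=E_r(U)\times A_r$ for $r\ge1$, $F_r=F$ for $r\le0$, and
$$J=F_1,\qquad a_i=(\alpha_{i,U},\alpha_i)\in F_1,\qquad b=(\gamma_U,\gamma)\in F_2 .$$

The $F_r$ form a decreasing chain. We have $F_rF_s\subseteq F_{r+s}$ for $r,s\ge1$ from the two components. Elements $\lambda+t$ and $\lambda+\mu$ carry $E_r(U)$ and $A_r$ into themselves on both sides, so each $F_r$ is a two-sided ideal, and $F_rF_s\subseteq F_{r+s}$ holds for $r,s\ge0$. Moreover $F_r=0$ for $r\ge\max(\ell,3)$. So $J$ is nilpotent. The scalar $\lambda$ can be read off from $f^A$, and $F=k\oplus J$. Hence $F$ is local with radical $J$ and $F/J=k$. For $U=0$ we get $F(0)\cong A$.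

## 7. Decompositions adapted to two chains

We need to cut $U^n$ into pieces that respect two chains of subspaces at once.

**Lemma 5.** Let $V=K_0\supseteq K_1\supseteq\dots\supseteq K_N=0$ and $V=L_0\supseteq L_1\supseteq\dots\supseteq L_{N'}=0$ be chains of subspaces of a $k$-space $V$. For $0\le t<N$ and $0\le s<N'$ choose a complement $C_{ts}$ of $(K_{t+1}\cap L_s)+(K_t\cap L_{s+1})$ in $K_t\cap L_s$. Then
$$V=\bigoplus_{t,s}C_{ts},\qquad K_t=\bigoplus_{t'\ge t,\;s}C_{t's},\qquad L_s=\bigoplus_{t,\;s'\ge s}C_{ts'} .$$

*Proof.* **Spanning.** We show $K_t\cap L_s=\sum_{t'\ge t,\,s'\ge s}C_{t's'}$ by descending induction on $t+s$. If $t=N$ or $s=N'$, both sides are $0$. Otherwise $K_t\cap L_s=C_{ts}+(K_{t+1}\cap L_s)+(K_t\cap L_{s+1})$, and induction applies to the last two terms. Taking $s=0$ gives the statement for $K_t$, taking $t=0$ the one for $L_s$, and both zero the one for $V$, all as sums.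

**Directness.** Suppose $\sum c_{ts}=0$ with $c_{ts}\in C_{ts}$, not all zero. Take $t$ minimal with some $c_{ts}\ne0$, then $s$ minimal for this $t$. Then $c_{ts}=p+q$, where $p\in K_t\cap L_{s+1}$ collects the terms with first index $t$ and second index above $s$, and $q\in K_{t+1}$ collects the terms with first index above $t$. Since $q=c_{ts}-p\in L_s$, we have $q\in K_{t+1}\cap L_s$. So $c_{ts}$ lies in $(K_t\cap L_{s+1})+(K_{t+1}\cap L_s)$, to which $C_{ts}$ is complementary. Hence $c_{ts}=0$, a contradiction. $\square$

*Example.* In $V=k^2$ let $K_1$ and $L_1$ be two different lines, and $K_2=L_2=0$. Then $C_{11}=0$, $C_{10}=K_1$, $C_{01}=L_1$, $C_{00}=0$, and $V=K_1\oplus L_1$. With three different lines in $k^2$ no such decomposition exists, since all three would have to occur among the summands. Two chains is what we have, and two is what is allowed.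

## 8. Solving $by\equiv dH$ modulo $F_{r+1}$

**Lemma 6.** Let $U$ be admissible and $F=F(U)$. Let $0\le p\le m$, $n\ge0$, $H\in F^{p\times n}$, $y\in F^{1\times n}$, $r\in\mathbb Z$. Suppose there are $c_i\in F^{1\times p}$ with
$$a_iy-c_iH=:z_i\in F_r^{1\times n}\qquad(1\le i\le m+1). \tag{4}$$
Then there is $d\in F^{1\times p}$ with
$$by-dH\in F_{r+1}^{1\times n}. \tag{5}$$

*Proof.* We use induction on $p$.

**Step 1 (trivial ranges).** *This step lets us assume that $r$ is large enough to see only $\gamma$ in $A_r$.* If $n=0$, there is nothing to prove. If $r\le1$, take $d=0$: $F_2$ is an ideal and $b\in F_2\subseteq F_{r+1}$. From now on $n\ge1$ and $r\ge2$.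

We split according to whether $y$ has entries in $J$. If so, the $A$-component costs nothing and the work is in $U$ (Steps 2–5). If not, we reduce $p$, and the $A$-component does the counting (Steps 6–8).

**Case 1: $y\in J^{1\times n}$.**

**Step 2 (degree estimate for $\gamma_Uy^U$).** *This step turns (3) into a bound in terms of the degree of $u$ and the degree of $H^Uu$.* Regard $H^U:U^n\to U^p$ and $y^U:U^n\to U$ as linear maps on columns, and let $f=\gamma_Uy^U:U^n\to U$. Put
$$L_s=U_s^n\quad(0\le s\le\ell),\qquad K_t=\{u\in U^n:H^Uu\in U_t^p\}\quad(0\le t\le\ell),\qquad K_{\ell+1}=0 .$$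
Then $K_0=L_0=U^n$, $L_\ell=0$ and $K_\ell=\ker H^U$. The claim is
$$f(K_t\cap L_s)\subseteq U_{\min(t,\,s+r)+1}\qquad(0\le t\le\ell). \tag{6}$$
Let $u\in K_t\cap L_s$. By (4), $\alpha_{i,U}y^Uu=c_i^UH^Uu+z_i^Uu$. The entries of $c_i^U$ have the form $\lambda+t'$ with $t'\in E_1(U)$, so they preserve the filtration and $c_i^UH^Uu\in U_t$. The entries of $z_i^U$ are in $E_r(U)$, so $z_i^Uu\in U_{s+r}$. Hence $\alpha_{i,U}y^Uu\in U_t+U_{s+r}=U_{\min(t,s+r)}$ for all $i$, and (3) gives (6).

**Step 3 (splitting $f$).** *This step writes $f=f_1+f_2$, where $f_1$ will be divisible by $H^U$ and $f_2$ is the permitted error.* Let $U^n=\bigoplus C_{ts}$ ($0\le t\le\ell$, $0\le s<\ell$) be the decomposition of Lemma 5 for the chains $(K_t)$, $(L_s)$. Let $f_1=f$ on those $C_{ts}$ with $t\le s+r$ and $f_1=0$ on the others, and put $f_2=f-f_1$.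

First, $f_1(K_t)\subseteq U_{t+1}$ for $0\le t\le\ell$. Indeed $K_t$ is the sum of the $C_{t's}$ with $t'\ge t$. If $t'\le s+r$, then $f(C_{t's})\subseteq U_{t'+1}\subseteq U_{t+1}$ by (6); otherwise $f_1(C_{t's})=0$. In particular $f_1(\ker H^U)=f_1(K_\ell)\subseteq U_{\ell+1}=0$.

Second, $f_2(L_s)\subseteq U_{s+r+1}$ for all $s$. Indeed $L_s$ is the sum of the $C_{ts'}$ with $s'\ge s$. If $t>s'+r$, then $f(C_{ts'})\subseteq U_{s'+r+1}\subseteq U_{s+r+1}$ by (6); otherwise $f_2(C_{ts'})=0$. So the entries of the row $f_2$ are in $E_{r+1}(U)$.

**Step 4 (dividing $f_1$ by $H^U$ with a degree-raising quotient).** *This is the step that failed in Section 5.* Let $I=\operatorname{im}H^U\subseteq U^p$. As $f_1$ kills $\ker H^U$, we have $f_1=d_0H^U$ for a linear map $d_0:I\to U$. An element of $I\cap U_t^p$ with $0\le t\le\ell$ is $H^Uu$ with $u\in K_t$, so $d_0(I\cap U_t^p)\subseteq f_1(K_t)\subseteq U_{t+1}$. Now extend $d_0$ to $U^p$. Apply Lemma 5 to $U^p$ with the chains $(U_t^p)_{0\le t\le\ell}$ and $U^p\supseteq I\supseteq0$. Let $X$ be the sum of the pieces $C_{t0}$; the sum of the pieces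 $C_{t1}$ is $I$. Then $X$ is a complement of $I$, and since $U_t^p$ is the sum of the pieces with first index at least $t$,
$$U_t^p=(I\cap U_t^p)\oplus(X\cap U_t^p)\qquad\text{for all }t .$$
Let $d^U:U^p\to U$ be $d_0$ on $I$ and $0$ on $X$. Then $d^U(U_t^p)=d_0(I\cap U_t^p)\subseteq U_{t+1}$, so $d^U$ is a row with entries in $E_1(U)$.

**Step 5 (conclusion of Case 1).** *We assemble $d$ and check both components of (5).* Let $d=(d^U,0)\in J^{1\times p}$. The $U$-component of $by-dH$ is $f-d^UH^U=f-f_1=f_2$, with entries in $E_{r+1}(U)$. The $A$-component is $\gamma y^A-0=0$, because $y^A$ has entries in $\mathfrak m$. So (5) holds.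

**Case 2: $y\notin J^{1\times n}$.**

**Step 6 (normalizing $y$).** *We simplify $y$ without changing the problem.* For $g\in GL_n(F)$ and $v\in GL_p(F)$ replace $(H,y,c_i)$ by $(vHg,\,yg,\,c_iv^{-1})$. Then $z_i$ becomes $a_iyg-c_iv^{-1}vHg=z_ig$, still with entries in the ideal $F_r$. If $d'$ solves the new problem, then $byg-d'vHg\in F_{r+1}^{1\times n}$, and multiplying by $g^{-1}$ shows that $d=d'v$ solves the old one. Since $F$ is local, $y$ has a unit entry. Move it to the first place, multiply the first column by its inverse on the right, and subtract right multiples of the first column from the others. This makes $y=(1,0,\dots,0)$.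

**Step 7 (the first column of $H$ contains a unit).** *Here the $m+1$ elements $\alpha_i$ beat the at most $m$ rows of $H$.* Let $h$ be the first column of $H$ and $z_{i1}\in F_r$ the first entry of $z_i$. Then (4) gives $a_i=c_ih+z_{i1}$. Suppose all entries of $h$ are in $J$ (for example, $p=0$). Take $A$-components: $\alpha_i=c_i^Ah^A+z_{i1}^A$. Since $h^A$ has entries in $\mathfrak m$ and $\mathfrak m^2=0$, $c_i^Ah^A$ is a $k$-linear combination of the $p$ entries of $h^A$. Since $r\ge2$, $z_{i1}^A\in A_r\subseteq k\gamma$. So modulo $k\gamma$ the $m+1$ linearly independent elements $\alpha_1,\dots,\alpha_{m+1}$ lie in the span of $p\le m$ elements, a contradiction. Hence $p\ge1$ and $h$ has a unit entry. (For $p=0$, Case 2 cannot occur; this is the base of the induction, together with Case 1.)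

**Step 8 (eliminating a row and a column).** *We reduce to $p-1$.* Left multiplication of $H$ by some $v\in GL_p(F)$, which leaves $y$ alone, makes $h=(1,0,\dots,0)^T$. So
$$H=\begin{pmatrix}1&h'\\0&H'\end{pmatrix},\qquad h'\in F^{1\times(n-1)},\quad H'\in F^{(p-1)\times(n-1)} .$$
Write $c_i=(c_{i1},c_i')$ and $z_i=(z_{i1},z_i')$. Then (4) reads
$$a_i=c_{i1}+z_{i1},\qquad 0=c_{i1}h'+c_i'H'+z_i' .$$
Multiply the first equation by $h'$ on the right and substitute the second:
$$a_ih'-(-c_i')H'=z_{i1}h'-z_i'\in F_r^{1\times(n-1)} .$$
This is (4) for $H'$, $h'$, $-c_i'$. By induction there is $d'\in F^{1\times(p-1)}$ with $bh'-d'H'\in F_{r+1}^{1\times(n-1)}$. Put $d=(b,-d')$. Then $dH=(b,\ bh'-d'H')$ and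
$$by-dH=\big(0,\,-(bh'-d'H')\big)\in F_{r+1}^{1\times n}. \qquad\square$$

## 9. Repairing all $m$-row failures over $F(U)$ in one extension

**Lemma 7.** Let $U$ be admissible and $F=F(U)$. There are an admissible $U'$ and an injective $k$-algebra homomorphism $\varphi:F\to F':=F(U')$ such that

1. $\varphi(f)^A=f^A$ for all $f$, and $\varphi(a_i)=a_i'$, $\varphi(b)=b'$ are the distinguished elements of $F'$;
2. for all $n\ge1$, $H\in F^{m\times n}$ and $\beta\in F^{1\times n}\setminus F^{1\times m}H$ there is $x\in F'^{\,n\times1}$ with $\varphi(H)x=0$ and $\varphi(\beta)x\ne0$.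

*Proof.* **Step 1 (filtered modules satisfying the admissibility condition).** *We collect the summands of $U'$.* For $n\ge1$ and $H\in F^{m\times n}$ let $N(H)=F^{1\times n}/F^{1\times m}H$, a left $F$-module, and let $N(H)_r$ be the image of $F_r^{1\times n}$. Then $N(H)_r=N(H)$ for $r\le0$, $N(H)_r=0$ for $r\ge\max(\ell,3)$, and $JN(H)_r\subseteq N(H)_{r+1}$. Consider for a filtered left $F$-module $N$ the condition
$$a_iu\in N_r\ (1\le i\le m+1)\ \Longrightarrow\ bu\in N_{r+1}\qquad(u\in N,\ r\in\mathbb Z). \tag{7}$$
It holds for $N=N(H)$: if $u$ is the class of $y$, then $a_iu\in N_r$ means $a_iy-c_iH\in F_r^{1\times n}$ for some $c_i$, and Lemma 6 with $p=m$ gives $d$ with $by-dH\in F_{r+1}^{1\times n}$, so $bu\in N_{r+1}$. It holds for $N={}_FF$ with the filtration $(F_r)$ by Lemma 6 with $p=0$, $n=1$. It holds for $N=U$, on which $F$ acts through $f\mapsto f^U$, by (3).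

**Step 2 (the space $U'$).** *We put the pieces together, with $N(H)$ shifted by one degree so that the new annihilators will raise degrees.* Define
$$U'=U\oplus F\oplus\bigoplus_{n,H}N(H),\qquad U'_r=U_r\oplus F_r\oplus\bigoplus_{n,H}N(H)_{r-1}.$$
Then $U'_r=U'$ for $r\le0$, and $U'_r=0$ for $r\ge\max(\ell,3)+1$. Also $JU'_r\subseteq U'_{r+1}$, since this holds in each summand. Condition (7) passes to shifts (both indices move by one) and to direct sums (membership in a filtration step is tested in each summand). So $U'$ satisfies (7). Let $\alpha_{i,U'}$ and $\gamma_{U'}$ be the actions of $a_i$ and $b$ on $U'$. As $a_i\in J$, $\alpha_{i,U'}\in E_1(U')$; and (7) is (3). Thus $U'$ is admissible.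

**Step 3 (the homomorphism).** *We embed $F$ into $F(U')$.* Put $\varphi(f)=(\text{action of }f\text{ on }U',\,f^A)$. If $f\in\lambda+J$, then $f$ acts on $U'$ as an element of $\lambda+E_1(U')$, and $f^A\in\lambda+\mathfrak m$, so $\varphi(f)\in F'$. Clearly $\varphi$ is a unital $k$-algebra homomorphism with property 1. It is injective, because $f$ sends $1\in F\subseteq U'$ to $f$.

**Step 4 (the annihilators).** *We prove property 2.* Given $n$ and $H$, let $N=N(H)$ and let $\bar e_j\in N$ be the image of the $j$-th unit row. Recall $F=k\cdot1\oplus J$. Let $\xi_j\in\operatorname{End}_k(U')$ send $1\in F$ to $\bar e_j$ and kill $U$, $J\subset F$ and all summands $N(H'')$, including $N$ itself. Then $\xi_j(U')\subseteq N=N_0\subseteq U'_1$ by the shift. Moreover $U_1'=U_1\oplus J\oplus\bigoplus N(H'')$ is killed by $\xi_j$. So $\xi_jU'_s\subseteq U'_1\subseteq U'_{s+1}$ for $s\le0$ and $\xi_jU'_s=0$ for $s\ge1$. Hence $\xi_j\in E_1(U')$, and $x_j:=(\xi_j,0)\in F'$. Let $x=(x_1,\dots,x_n)^T$.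

For a row $\rho\in F^{1\times n}$ we have $\varphi(\rho)x=(\sum_j\rho_j\xi_j,\,0)$. This operator vanishes on $U\oplus J\oplus\bigoplus N(H'')$, a complement of $k\cdot1$, and sends $1$ to $\sum_j\rho_j\bar e_j=\bar\rho\in N$. So
$$\varphi(\rho)x=0\iff\rho\in F^{1\times m}H .$$
The rows of $H$ lie in $F^{1\times m}H$, so $\varphi(H)x=0$. And $\beta\notin F^{1\times m}H$, so $\varphi(\beta)x\ne0$. $\square$

## 10. The union of the tower: proof of Theorem 2

**Step 1 (the ring $R$).** *We iterate Lemma 7 and record what survives.* Start with $U^{(0)}=0$, so $F^{(0)}=F(U^{(0)})\cong A$. Repeated use of Lemma 7 gives injections $F^{(0)}\hookrightarrow F^{(1)}\hookrightarrow\cdots$. Let $R=\bigcup_iF^{(i)}$. By property 1 the distinguished elements are compatible and give $a_1,\dots,a_{m+1},b\in R$, and the projections $f\mapsto f^A$ are compatible and give a $k$-algebra homomorphism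
$$\pi:R\to A,\qquad \pi(a_i)=\alpha_i,\quad\pi(b)=\gamma .$$

**Step 2 ($R$ is local).** An element $f$ of $F^{(i)}$ lies in the radical $J^{(i)}$ iff $f^A\in\mathfrak m$. So the $J^{(i)}$ are compatible, and their union $\pi^{-1}(\mathfrak m)$ is an ideal of $R$ with $R=k\oplus\pi^{-1}(\mathfrak m)$. Each $J^{(i)}$ is nilpotent, so this ideal is nil. Hence $R$ is local with nil radical and residue field $k$.

**Step 3 (property (i)).** *All $m$-row problems are solved, each one stage after it appears.* Let $H\in R^{m\times n}$ and $\beta\in R^{1\times n}\setminus R^{1\times m}H$; then $n\ge1$. All entries lie in some $F^{(i)}$, and $\beta\notin(F^{(i)})^{1\times m}H$. Lemma 7 gives a column $x$ over $F^{(i+1)}\subseteq R$ with $Hx=0$ and $\beta x\ne0$. So (1) holds, and (i) follows from Lemma 1.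

**Step 4 (property (ii): the map exists).** *The invariant of the construction keeps the $(m+1)$-row map well defined.* Let $a=(a_1,\dots,a_{m+1})^T\in R^{m+1}$, and let $x\in R$ with $ax=0$. Then $x\in F:=F^{(i)}$ for some $i$. Choose $r$ so large that $F_r=F_{r+1}=0$. Since $a_jx=0\in F_r$ for $1\le j\le m+1$, Lemma 6 with $p=0$, $n=1$, $y=x$ gives $bx\in F_{r+1}=0$. So $ax\mapsto bx$ is a well-defined homomorphism $aR\to R_R$.

**Step 5 (property (ii): the map does not extend).** *The $A$-component certifies this.* An extension to $R^{m+1}$ would give $b=\sum_ir_ia_i$ with $r_i\in R$. Applying $\pi$, and using $\mathfrak m^2=0$, we get $\gamma=\sum_i\pi(r_i)\alpha_i\in\sum_ik\alpha_i$, which is false. $\blacksquare$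

For $m=1$, $R$ is right $f$-injective and not right FP-injective. The failure occurs at the smallest possible place, namely at $R^2/aR$, a module with two generators and one relation: for a cyclic finitely presented module $R/I$ the right ideal $I$ is finitely generated, and Ext vanishes by $f$-injectivity.

## 11. Matrix rings, countable examples, and non-coherence

**Definition.** A ring $S$ is *right P-injective* (principally injective) if every homomorphism $XS\to S_S$ from a principal right ideal extends to $S$, that is, is left multiplication by an element of $S$. Every right $f$-injective ring is right P-injective; for example $k[\varepsilon]/(\varepsilon^2)$ is. The algebra $A$ is not, because of $\alpha_1\mapsto\gamma$.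

**Proposition 8.** Let $m\ge1$ and let $R$ be the ring constructed in Section 10. Then $M_m(R)$ is right $f$-injective, while $M_{m+1}(R)$ is not even right P-injective.

*Proof.* **First claim.** *We stack the generators into one matrix and use (1) row by row.* Suppose $X_j\mapsto B_j$ ($1\le j\le s$) defines a homomorphism from the right ideal $\sum_jX_jM_m(R)$ to $M_m(R)$. Put $X=[X_1\cdots X_s]$ and $B=[B_1\cdots B_s]$, both in $R^{m\times ms}$. Let $x\in R^{ms}$ be a column with $Xx=0$. Fill up $x$ with zero columns to an $ms\times m$ matrix and cut it into blocks $Y_1,\dots,Y_s\in M_m(R)$. Then $\sum_jX_jY_j=0$, so $\sum_jB_jY_j=0$, so $Bx=0$. Thus $Xx=0$ implies $\beta x=0$ for each row $\beta$ of $B$, and (1) gives $\beta\in R^{1\times m}X$. Hence $B=CX$ with $C\in M_m(R)$, that is, $B_j=CX_j$ for all $j$, and the homomorphism is left multiplication by $C$.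

**Second claim.** *We place the column $a$ in a square matrix.* Let $X\in M_{m+1}(R)$ have first column $a$ and zeros elsewhere, and let $B=bE_{11}$, where $E_{11}$ is the matrix unit. If $XY=0$, then $ay=0$ for every entry $y$ of the first row of $Y$, so $by=0$ by Step 4 of Section 10, so $BY=0$. Hence $XY\mapsto BY$ is a well-defined homomorphism on $XM_{m+1}(R)$. If it were left multiplication by $C$, then $B=CX$, and the $(1,1)$ entry would give $b\in\sum_iRa_i$, which is false by Step 5 of Section 10. $\square$

So for no $m$ does right $f$-injectivity of $M_m(R)$ force right P-injectivity of $M_{m+1}(R)$. Recall that $R$ and $M_2(R)$ are Morita equivalent, i.e. have equivalent module categories. The case $m=1$ shows that right $f$-injectivity is not Morita invariant.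

**Proposition 9.** If $k$ is countable (for example finite), the ring in Theorem 2 can be taken countable.

*Proof.* Let $R$ be the ring of Section 10. Let $S_0$ be the countable $k$-subalgebra of $R$ generated by $a_1,\dots,a_{m+1},b$. Given a countable subalgebra $S_i$, consider the countably many pairs $(H,\beta)$ with $H\in S_i^{m\times n}$, $\beta\in S_i^{1\times n}$, $n\ge1$. Since $R$ satisfies (1), for each pair there is a row $c$ over $R$ with $\beta=cH$, or a column $x$ over $R$ with $Hx=0\ne\beta x$. Adjoin the entries of one such $c$ or $x$ for every pair; the resulting $k$-algebra $S_{i+1}$ is countable. Put $S=\bigcup_iS_i$.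

$S$ satisfies (1): let $H,\beta$ have entries in $S$, hence in some $S_i$, with $\beta\notin S^{1\times m}H$. Then the entries adjoined to $S_{i+1}$ for this pair cannot be those of a $c$ with $\beta=cH$, so they are those of an $x$ with $Hx=0\neq\beta x$. By Lemma 1, $S$ has property (i). From $R$ it inherits that $ax=0$ implies $bx=0$, and $b\notin\sum_iSa_i$. So $ax\mapsto bx$ is a well-defined map on $aS$ that does not extend to $S^{m+1}$, which is property (ii). Finally, $R=k\oplus\mathfrak n$ with $\mathfrak n$ a nil ideal and $k\subseteq S$, so $S=k\oplus(S\cap\mathfrak n)$, and $S\cap\mathfrak n$ is a nil ideal of $S$. Hence $S$ is local with nil radical and residue field $k$. $\square$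

**Corollary 10.** None of the rings constructed in Section 10 or in Proposition 9 is right coherent.

*Proof.* Each satisfies (1) for some $m\ge1$, hence is right $f$-injective, and is not right FP-injective by (ii). Proposition 3 excludes right coherence. $\square$

For $m=1$ we can point to the obstruction: $b\notin Ra_1+Ra_2$ although $a_1x=a_2x=0$ implies $bx=0$. By the argument at the beginning of Section 3, the right ideal $a_2\operatorname{ann}(a_1)$ of $R$ is not finitely generated.
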